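\title{The crossing number of a graph with an excluded minor is $O\bigl(\sum_v\deg(v)^2\bigr)$}

\begin{abstract}
We prove the conjecture of Wood and Telle that for every graph $H$ there is a
constant $c$ such that every $H$-minor-free graph $G$ has crossing number at
most $c\sum_v\deg(v)^2$. The proof uses the same bound for graphs of bounded
Euler genus and the Robertson--Seymour structure theorem. Apex vertices are
handled by cutting a planar graph at its narrow cross-sections, vortices by a
charging argument on intervals, and the tree-decomposition by a potential
function that telescopes. We also derive an edge-weighted version and show in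
which senses the bound cannot be improved.
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, simple and undirected; multigraphs, which occur as auxiliary
objects, may have parallel edges but no loops. A \emph{drawing} of a graph $G$
represents the vertices by distinct points of the plane and each edge by a
simple curve between its endpoints, so that the only vertices an edge meets are
its own endpoints and no three edges meet at a common point other than a common
endpoint. A \emph{crossing} is a point of intersection of two edges other than a
common endpoint, and the \emph{crossing number} $\operatorname{cr}(G)$ is the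
least number of crossings in a drawing of $G$. A graph $H$ is a \emph{minor} of
$G$ if $G$ contains disjoint connected vertex sets, the \emph{branch sets}, one
for each vertex of $H$, such that the branch sets of adjacent vertices of $H$
are joined by an edge of $G$. Otherwise $G$ is \emph{$H$-minor-free}.

How large can $\operatorname{cr}(G)$ be in terms of the degrees of $G$? The
quantity $\sum_v\deg(v)^2$ measures the cost of local changes. Suppose that a
drawing is given and that we want to change the cyclic order in which the edges
leave a vertex $v$. Cut a small annulus around $v$ open to a strip and join the
old positions to the new ones by straight segments; any two edges cross at most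
once, so the change costs at most $\binom{\deg(v)}2$ crossings. Doing this at
every vertex costs at most $\frac12\sum_v\deg(v)^2$. A bound
$\operatorname{cr}(G)=O(\sum_v\deg(v)^2)$ therefore says that $G$ can be drawn
at the price of such local rearrangements. No smaller power of the degrees can
work: $K_{3,n}$ has no $K_5$-minor, its squared degrees sum to $3n^2+9n$, and it
needs at least $n(n-1)/6$ crossings for $n\ge3$. Some hypothesis on $G$ is
necessary: the squared degrees of $K_n$ sum to less than $n^3$, while $K_n$
needs order $n^4$ crossings. Both facts are proved in
Proposition~\ref{prop:optimal}.

Two known results frame the question. First, for graphs of bounded Euler genus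
the crossing number is $O(\sum_v\deg(v)^2)$. Second, for every $H$ there is a
constant $c$ such that every $H$-minor-free graph $G$ with maximum degree
$\Delta(G)$ satisfies $\operatorname{cr}(G)\le c\,\Delta(G)\,|V(G)|$, and this
is optimal in terms of $\Delta(G)$ and $|V(G)|$. An $H$-minor-free graph has
$O_H(|V(G)|)$ edges, so
$\sum_v\deg(v)^2\le2\Delta(G)|E(G)|=O_H(\Delta(G)|V(G)|)$, and a bound of the
first kind implies one of the second kind. The difference can be large. Take a
planar graph with $N$ vertices and maximum degree $4$ and add one vertex of
degree about $\sqrt N$. The result has no $K_6$-minor, since deleting the branch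
set that contains the new vertex would leave a $K_5$-minor in a planar graph.
The second bound gives $O(N^{3/2})$ crossings, while the squared degrees sum to
$O(N)$.

Wood and Telle conjectured that the stronger bound holds for every excluded
minor; we take the statement from \cite{DKMW}. We prove the conjecture.

\begin{theorem}\label{thm:main}
For every graph $H$ there is a constant $c=c(H)$ such that every $H$-minor-free
graph $G$ satisfies
\[
\operatorname{cr}(G)\le c\sum_{v\in V(G)}\deg(v)^2 .
\]
\end{theorem}

By the structure theorem of Robertson and Seymour, an $H$-minor-free graph is
glued together, along the edges of a tree, from parts that are embedded in a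
surface of bounded genus except for boundedly many apex vertices and boundedly
many vortices. The surface is covered by the known bound for bounded genus. The
other three features are the three difficulties of the proof.
Section~\ref{sec:apex} treats one apex over a planar graph of maximum degree
$4$, Section~\ref{sec:vortex} treats vortices, and Section~\ref{sec:wires}
explains on small examples what goes wrong along the tree and how the recursive
drawing is designed to avoid it. Section~\ref{sec:local} carries out one step of
the recursion, and Section~\ref{sec:potential} sums the costs of all steps.
Section~\ref{sec:complements} contains an edge-weighted version of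
Theorem~\ref{thm:main} and the statements on optimality; it is not needed for
the proof.

\section{Tools}\label{sec:tools}

\subsection{Operations on curves}

Drawings in the plane and on the sphere are interchangeable. During a
construction we allow a curve to cross itself, and we count crossings by pairs
of branches, so that a point on three branches counts three times. With this
convention a small perturbation removes triple points and tangencies without
increasing the count. We use four operations.

\begin{itemize}
\item[(D1)] \emph{Loop deletion.} If a curve crosses itself at $p$, delete the
part from $p$ back to $p$. One crossing disappears and none is created. So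
self-crossings can always be removed at the end.
\item[(D2)] \emph{Tail exchange.} If two curves that end at the same point $v$
cross at $p$, exchange their parts from $p$ to $v$ and pull the two new curves
apart at $p$. The crossing at $p$ disappears and all other crossings stay where
they are. In particular, in a drawing with $\operatorname{cr}(G)$ crossings,
edges with a common endpoint do not cross.
\item[(D3)] \emph{Docking.} Let a drawing in a closed disc be given, with
finitely many marked points and one further \emph{cut point} on the boundary. A
homeomorphism takes the disc to a small rectangle with the marked points on the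
top side and the cut point on the bottom side. The marked points then appear in
their order along the boundary cut open at the cut point, from left to right or,
after a reflection, from right to left. We say that the disc is \emph{docked} at
a horizontal line if it lies below the line with its top side on the line.
\item[(D4)] \emph{Strips.} Consider the strip between two horizontal lines and
fix a small $\eta>0$. A \emph{segment} is a straight segment from the lower line
to the upper line. An \emph{arch} joins two points of the lower line; it is
obtained from the upper semicircle over these points by compressing heights by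
the factor $\eta$. These curves meet the two lines only in their ends. Two
segments cross at most once, and only if their ends appear in opposite orders on
the two lines. Two arches cross at most once, and a segment and an arch cross at
most twice. Hence $q$ distinct segments and arches have at most
$2\binom q2\le q^2$ crossings.
\end{itemize}

\subsection{Surfaces and the structure theorem}

A \emph{surface} is a compact connected $2$-manifold without boundary, and its
\emph{Euler genus} is $2-\chi$, where $\chi$ is the Euler characteristic. By
Euler's formula a simple graph with $q$ vertices embedded in a surface of Euler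
genus at most $k$ has at most $3q+3k$ edges. We use the first known result of
the introduction in the following form.

\begin{theorem}[bounded genus]\label{thm:genus}
For every $k$ there is $c_k$ such that every graph $G$ that embeds in a surface
of Euler genus at most $k$ satisfies
$\operatorname{cr}(G)\le c_k\sum_v\deg(v)^2$.
\end{theorem}

A \emph{tree-decomposition} of $G$ is a tree $T$ with sets $B_t\subseteq V(G)$,
$t\in V(T)$, called \emph{bags}, such that the two ends of every edge of $G$ lie
in a common bag and, for every vertex $v$, the nodes whose bags contain $v$ form
a nonempty subtree of $T$. If $T$ is a path, we speak of a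
\emph{path-decomposition} and list the bags in order. The sets
$B_t\cap B_{t'}$ with $tt'\in E(T)$ are the \emph{adhesion sets}, and the
\emph{torso} at $t$ is obtained from $G[B_t]$ by making every adhesion set
$B_t\cap B_{t'}$ a clique.

A graph $\Gamma$ is \emph{$k$-nearly embeddable} if there is a set
$Y\subseteq V(\Gamma)$ of at most $k$ \emph{apices} such that
$\Gamma-Y=G_0\cup G_1\cup\dots\cup G_s$ with $s\le k$, where
\begin{itemize}
\item $G_0$ is embedded in a surface of Euler genus at most $k$;
\item the \emph{vortices} $G_1,\dots,G_s$ are pairwise vertex-disjoint;
\item there are disjoint closed discs $D_1,\dots,D_s$ in the surface such that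
$G_0$ meets $D_i$ exactly in the vertex set $V_i=V(G_0)\cap V(G_i)$, which lies
on $\partial D_i$;
\item if $u_1,\dots,u_m$ are the vertices of $V_i$ in their order along
$\partial D_i$, then $G_i$ has a path-decomposition $(U_1,\dots,U_m)$ with
$u_j\in U_j$ and $|U_j|\le k$ for all $j$.
\end{itemize}
If the decompositions of the vortices are allowed to be circular, adding $U_1$
to all bags makes them linear and at most doubles the bag sizes.

\begin{theorem}[Robertson and Seymour {\cite[Theorem~1.3]{RS}}; in this form in
\cite{Diestel}]\label{thm:structure}
For every graph $H$ there is $k$ such that every $H$-minor-free graph has a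
tree-decomposition all of whose torsos are $k$-nearly embeddable.
\end{theorem}

This is the only place where the excluded minor enters. From now on $k=k(H)$ is
fixed, and $C$ denotes a constant that depends only on $k$ and may change from
line to line.

\begin{lemma}\label{lem:adhesion}
Every clique of a $k$-nearly embeddable graph has at most $\kappa:=10k+7$
vertices. In particular, the adhesion sets in Theorem~\ref{thm:structure} have
at most $\kappa$ vertices.
\end{lemma}

\begin{proof}
Count the edges of a clique with $q\ge1$ vertices. At most $3q+3k$ lie in $G_0$
and at most $kq$ meet an apex. If $yz$ is an edge of a vortex, then the first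
bag containing $y$ contains $z$, or the first bag containing $z$ contains $y$,
because the two intervals of bags intersect; as the vortices are disjoint, they
contribute at most $kq$ edges. So $\binom q2\le(3+2k)q+3k\le(3+5k)q$, which
gives $q\le10k+7$. Adhesion sets are cliques of torsos.
\end{proof}

\section{One apex over a planar graph}\label{sec:apex}

\begin{lemma}\label{lem:apex}
Let $Q$ be a planar multigraph with $N$ vertices and maximum degree at most
$4$, let $Z\subseteq V(Q)$ with $|Z|=n$, and let $Q^+$ be obtained from $Q$ by
adding a vertex $r$ and one edge from $r$ to each vertex of $Z$. Then $Q^+$ has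
a drawing with at most $32N+12n^2$ crossings.
\end{lemma}

We call the vertices of $Z$ \emph{terminals}. If $Q$ is a square grid, the lemma
is easy: put $r$ outside and let each new edge run alongside a column, crossing
fewer than $\sqrt N$ rows, for a total of at most $n\sqrt N\le\frac12(N+n^2)$.
The difficulty lies in long thin graphs, where $Q$ itself must be redrawn with
crossings.

\begin{example}\label{ex:tube}
Let $Q$ consist of $L$ concentric cycles of length $m\ge3$, with corresponding
vertices of consecutive cycles joined by \emph{rungs}, so $N=mL$. Let $Z$
consist of the vertices of the first $a$ and the last $a$ cycles, where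
$2a<L$, so $n=2am$. Keep this drawing of $Q$ and put $r$ anywhere. Each of the
$L-2a$ middle cycles separates $r$ from one of the two groups of terminals, so
one group is separated from $r$ by at least $L/2-a$ cycles, and there are at
least $\frac n2(\frac L2-a)$ crossings. For $m=3$ and $a\approx\sqrt L$ this has
order $L^{3/2}$, while $N+n^2$ has order $L$.

Instead, cut the $m$ rungs after the $a$-th cycle and the $m$ rungs before the
last $a$ cycles, and draw the three pieces side by side. Draw each end piece
with the cut on the outside. A curve from a terminal to the outside that runs
alongside rungs crosses fewer than $a$ cycles, which costs at most $an\le n^2$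
in total. The middle piece has one cut on the outside; the $m$ edges of the
other cut reach the outside alongside rungs with at most $mL=N$ crossings. In
the common outer face, $n$ curves must be led to $r$ and $2m\le n$ cut rungs
must be restored, which costs at most $(2n)^2$ by (D4). The total is at most
$N+5n^2$. The gain is that $m$ curves travel through the long middle piece
instead of $n/2$.
\end{example}

The proof applies this rule everywhere: curves travel toward a root through the
cross-sections of a breadth-first search, and a cross-section with $m$ edges is
cut as soon as more than $2m$ curves would pass through it. Each cut at least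
halves the number of curves that travel on, so at most $n$ edges are cut in
total.

\begin{proof}[Proof of Lemma~\ref{lem:apex}]
Fix a plane drawing of $Q$. We treat each component $Q'$ of $Q$ separately until
the last step. Let $n'=|Z\cap V(Q')|$.

\medskip\noindent\emph{Slices.}
Choose a root vertex of $Q'$, let $L_i$ be the set of vertices at distance $i$
from it, and let $L_{\ge i}=L_i\cup L_{i+1}\cup\cdots$. For each vertex of
$L_i$, $i\ge1$, fix a \emph{parent edge} to a vertex of $L_{i-1}$. For each $i$
and each component $K$ of $Q'[L_{\ge i}]$, the set $\nu=K\cap L_i$ is a
\emph{slice of level $i$}, and we write $Q_\nu=K$. Slices are nonempty, because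
parent edges lead from any vertex of $K$ to $L_i$ within $L_{\ge i}$. The slices
partition $V(Q')$. For $i\ge1$ the \emph{parent} of $\nu$ is the slice $\nu'$ of
level $i-1$ with $Q_{\nu'}\supseteq Q_\nu$. This makes the slices a rooted tree
whose root consists of the root vertex, and $V(Q_\nu)$ is the union of the
slices in the subtree of $\nu$.

Let $\nu$ have level $i\ge1$. An edge leaving $Q_\nu$ has its outer end outside
$L_{\ge i}$, so it joins a vertex of $\nu$ to a vertex of $L_{i-1}$, which lies
in the parent of $\nu$. Let $m(\nu)\le4|\nu|$ be the number of such edges. Two
consequences follow. Every edge of $Q'$ lies within a slice or joins a slice to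
its parent. And $Q'-V(Q_\nu)$ is connected: a path of parent edges from a vertex
outside $Q_\nu$ to the root has decreasing levels, whereas a step into $Q_\nu$
increases the level.

\medskip\noindent\emph{Cutting.}
We define from the leaves up the number $\alpha(\nu)$ of curves that visit $\nu$
and the number $\beta(\nu)$ of curves that $\nu$ causes at its parent. Put
\[
\alpha(\nu)=|Z\cap\nu|+\sum_{\mu\text{ child of }\nu}\beta(\mu).
\]
A non-root slice $\nu$ is \emph{cut} if $\alpha(\nu)>2m(\nu)$; put
$\beta(\nu)=m(\nu)$ if $\nu$ is cut and $\beta(\nu)=\alpha(\nu)$ otherwise. The
root slice and the cut slices are the \emph{heads}. A slice that is not a head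
satisfies
\begin{equation}\label{eq:uncut}
\alpha(\nu)\le2m(\nu)\le8|\nu| .
\end{equation}
Summing the definition of $\alpha$ over all slices gives
$\alpha(\text{root})+\sum_{\nu\text{ cut}}(\alpha(\nu)-m(\nu))=n'$, since
$\alpha$ and $\beta$ agree on the other slices. For a cut slice
$m(\nu)<\frac12\alpha(\nu)<\alpha(\nu)-m(\nu)$. Hence
\begin{equation}\label{eq:heads}
\sum_{\nu\text{ head}}\alpha(\nu)\le2n',\qquad
\sum_{\nu\text{ cut}}m(\nu)\le n' .
\end{equation}
The \emph{piece} $P$ of a head $\nu$ is $V(Q_\nu)$ minus the sets $V(Q_\mu)$
for all cut proper descendants $\mu$ of $\nu$. The pieces partition $V(Q')$.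
The edges between cut slices and their parents are the \emph{cut edges}; all
other edges have both ends in one piece.

\medskip\noindent\emph{Drawing one piece.}
Let $P$ be the piece of $\nu$. We need a plane drawing of $P$ in which the cut
edges at $\nu$ lead to the outside. If $\nu$ is cut, contract the edges of a
spanning tree of the connected graph $Q'-V(Q_\nu)$ and delete the resulting
loops. The drawing stays plane, and the $m(\nu)$ edges leaving $Q_\nu$ now end
at one point $r_P$. If $\nu$ is the root slice, put $r_P$ into a face at the
root vertex and join it to the root vertex by an auxiliary edge, which serves as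
parent edge and is deleted afterward. In both cases delete all $Q_\mu$ with
$\mu$ a cut proper descendant of $\nu$, and let $D_P$ be the sphere minus a
small open disc around $r_P$.

For each terminal $z\in P$ we draw a \emph{wire} that starts at $z$, and for
each cut edge from a vertex $w\in P$ to a cut child of the slice of $w$ we draw
a wire that starts at $w$. Each wire follows parent edges until it reaches
$\partial D_P$. A parent edge leads from a slice to its parent slice, so a wire
stays in $P$ and visits one vertex in each slice on its way up to $\nu$. The
wires that visit a slice $\mu\subseteq P$ are those that start in $\mu$ and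
those that visit an uncut child of $\mu$; by induction there are $\alpha(\mu)$
of them.

Along an edge the wires run in parallel, on the left side in the direction of
travel. Near a vertex $w$ use polar coordinates with the parent edge of $w$ at
angle $0$. A wire that arrives at angle $\theta\in(0,2\pi)$ goes radially inward
to a radius $\varrho$, then along a circular arc with decreasing angle to a
small angle $\varepsilon>0$, and then radially outward, which puts it on the
left side of the parent edge. We give wires with larger $\theta$ smaller
$\varrho$ and smaller $\varepsilon$, and we let the wires that start at $w$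
leave radially at still smaller positive angles. Then no two wires cross: if
$\theta_1>\theta_2$, the second wire stays in the region of radii at least
$\varrho_2$ and angles in $[\varepsilon_2,\theta_2]$, which the first wire goes
around. A wire crosses at most $4$ edges near each vertex that it visits and no
edge elsewhere. By \eqref{eq:uncut} and \eqref{eq:heads}, the number of
crossings in all discs $D_P$ of all components is at most
$4\sum_\mu\alpha(\mu)\le4(8N+2n)$.

\medskip\noindent\emph{Connecting the pieces.}
On $\partial D_P$ mark the ends of the wires and the ends of the cut edges at
the head. Dock all discs $D_P$ at the lower line of a strip and put $r$ on the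
upper line. A cut edge has one marked point on the disc of the piece above it,
the end of its wire, and one on the disc of the piece below it; join them by an
arch. Join the end of the wire of each terminal to $r$ by a segment. By
\eqref{eq:heads} there are at most $2n$ such curves, with at most $4n^2$
crossings by (D4). The total is at most $32N+8n+4n^2\le32N+12n^2$.
\end{proof}

The bound on the degrees was used twice, in \eqref{eq:uncut} and in the cost of
passing a vertex. Section~\ref{sec:local} reduces large degrees to this case.

\section{Vortices}\label{sec:vortex}

We need the bound for multigraphs, because later a bundle of edges that enters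
another part of the tree-decomposition is represented by parallel edges.

\begin{lemma}\label{lem:vortex}
Let $\Gamma$ be $k$-nearly embeddable with apex set $Y$, and let $M$ be a
multigraph whose underlying simple graph is a subgraph of $\Gamma-Y$. Let $d_x$
be the degree of $x$ in $M$. Then $M$ has a drawing in the plane with at most
$C\sum_xd_x^2$ crossings.
\end{lemma}

The plan is to draw each vortex in its disc with chords, to turn the crossings
into vertices of degree $4$, and to apply Theorem~\ref{thm:genus}. The point is
to count the crossings of chords. Crossing chords have ends in a common bag, but
it is too wasteful to charge $d_yd_z$ to every pair $y,z$ in a common bag: a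
vertex $z$ may lie in all $m$ bags, and if the other degrees are bounded, the
charge has order $md_z$, which can be much larger than $d_z^2+m$. The remedy is
to show that in such a situation only those edges of $z$ matter whose other end
lives within the range of bags of $y$; each edge of $z$ has this property for at
most $k$ vertices $y$.

\begin{proof}
Let $\Gamma-Y=G_0\cup\dots\cup G_s$ as in the definition. We first draw $M$ on
the surface. Edges of $M$ whose underlying edge is in $G_0$ follow the
embedding, parallel edges side by side, without crossings. Every other edge
belongs to exactly one vortex. Fix a vortex $G_i$ with $u_1,\dots,u_m$ and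
$U_1,\dots,U_m$ as in the definition. For $y\in V(G_i)$ the set
$I_y=\{j:y\in U_j\}$ is an interval $[l_y,r_y]$ of integers. Put
$\operatorname{pos}(u_j)=j$, and choose $\operatorname{pos}(y)\in I_y$
arbitrarily for $y\notin V_i$; so $\operatorname{pos}(y)\in I_y$ always. View
$D_i$ as a round disc, and place each $y\notin V_i$ on $\partial D_i$ after
$u_{\operatorname{pos}(y)}$ and before the next vertex of $V_i$. Let $<$ be the
order of $V(G_i)$ along $\partial D_i$ starting at $u_1$; then
$\operatorname{pos}$ is weakly increasing. Draw the remaining edges of $M$ in
$G_i$ as chords, parallel edges in a thin bundle without mutual crossings. Two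
of these edges cross only if their four ends are distinct and interleave, and
then they cross once.

Let $S(y)=U_{l_y}\cup U_{r_y}\cup U_{\operatorname{pos}(y)}$, so $|S(y)|\le3k$,
and call $y\ne z$ \emph{mutual} if $z\in S(y)$ and $y\in S(z)$. Two observations
will be used.
\begin{itemize}
\item[(a)] If $I_z\subseteq I_y$, then $l_z\in I_y$, so $y\in S(z)$.
\item[(b)] If $I_y$ and $I_z$ intersect and neither contains the other, then
each contains an endpoint of the other, so $y,z$ are mutual.
\end{itemize}

\medskip\noindent\emph{Claim. For every crossing pair of chords, either
\textup{(A)} some end of one chord and some end of the other are mutual, or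
\textup{(B)} one chord is $zw$ and the other has an end $y$ with
$I_w\subseteq I_y\subseteq I_z$.}

Let the ends be $p_1<p_2<p_3<p_4$, so the chords are $p_1p_3$ and $p_2p_4$.
Write $I_j$ for $I_{p_j}$ and assume that (A) fails. Adjacent vertices lie in a
common bag, so $I_2\cup I_4$ is an interval. It contains
$\operatorname{pos}(p_2)$ and $\operatorname{pos}(p_4)$, hence
$\operatorname{pos}(p_3)$. Thus $\operatorname{pos}(p_3)\in I_j$ for some
$j\in\{2,4\}$, and $p_j\in S(p_3)$. Since (A) fails, $p_3\notin S(p_j)$. By (b)
the intervals $I_3$ and $I_j$ are nested, and by (a) $I_j\not\subseteq I_3$. So
$I_3\subseteq I_j$ and $I_j\not\subseteq I_3$. The same argument for $p_2$ and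
the chord $p_1p_3$ gives $i\in\{1,3\}$ with $I_2\subseteq I_i$. The case
$(i,j)=(3,2)$ would give $I_j\subseteq I_3$ and is excluded. If $(i,j)=(1,2)$,
then $I_3\subseteq I_2\subseteq I_1$. If $(i,j)=(3,4)$, then
$I_2\subseteq I_3\subseteq I_4$. If $(i,j)=(1,4)$, then
$I_1\cap I_4\supseteq I_1\cap I_3\ne\emptyset$, so $I_1$ and $I_4$ are nested by
(b), and $I_2\subseteq I_1\subseteq I_4$ or $I_3\subseteq I_4\subseteq I_1$. In
each of the four chains the two outer vertices form one chord and the middle
vertex is an end of the other. This is (B).

\medskip
Each $y$ is in at most $3k$ mutual pairs, so the number of crossing pairs of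
type (A) is at most
\[
\sum_{\{y,z\}\text{ mutual}}d_yd_z\le
\sum_{\{y,z\}\text{ mutual}}\tfrac12(d_y^2+d_z^2)\le\tfrac{3k}2\sum_yd_y^2 .
\]
For type (B) let $x_{z,y}$ be the number of chords $zw$ with
$I_w\subseteq I_y$. A vertex $z$ with $I_z\supseteq I_y$ lies in $U_{l_y}$, so
there are at most $k$ of them for each $y$. For the same reason each chord $zw$
is counted in $x_{z,y}$ for at most $k$ vertices $y$, so
$\sum_yx_{z,y}\le kd_z$, and $x_{z,y}\le d_z$ gives
$\sum_yx_{z,y}^2\le kd_z^2$. The number of pairs of type (B) is therefore at
most
\[
\sum_y\sum_{z:\,I_z\supseteq I_y}d_y\,x_{z,y}
\le\frac k2\sum_yd_y^2+\frac12\sum_z\sum_yx_{z,y}^2\le k\sum_yd_y^2 .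
\]
The vortices are vertex-disjoint, so the drawing on the surface has
$\xi\le3k\sum_xd_x^2$ crossings in total.

Replace each crossing by a \emph{dummy vertex} of degree $4$. No loop arises,
since no edge crosses itself. Subdivide each of the
$\frac12\sum_xd_x+2\xi$ edges of the result once. This gives a simple graph
embedded in the surface, and its squared degrees sum to
$\sum_xd_x^2+16\xi+2\sum_xd_x+8\xi\le C\sum_xd_x^2$. By
Theorem~\ref{thm:genus} it has a plane drawing with at most $C\sum_xd_x^2$
crossings. In a small disc around a dummy vertex, the four edge ends may now
appear in any cyclic order; delete the vertex and rejoin the two pairs of ends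
that belong to the same edge of $M$, with at most one crossing. Suppressing the
subdivision vertices gives a drawing of $M$ with at most $\xi$ further
crossings.
\end{proof}

\section{Wires along the tree-decomposition}\label{sec:wires}

Let $G$ be $H$-minor-free, and fix a tree-decomposition $(T,(B_t))$ as in
Theorem~\ref{thm:structure}, with a root. Let $T_t$ be the subtree consisting of
$t$ and its descendants. For a vertex $v$, let $\operatorname{top}(v)$ be the
node closest to the root whose bag contains $v$. Put
$A_t=B_t\cap B_{\operatorname{parent}(t)}$, and $A_t=\emptyset$ for the root; by
Lemma~\ref{lem:adhesion}, $|A_t|\le\kappa$. The vertices of $A_t$ are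
\emph{old} at $t$. The other vertices of $B_t$ are \emph{new} at $t$; they are
exactly the vertices with top $t$.

We shall place each vertex when its top is processed, working from the leaves
up. So we must know where the edges go that leave the part already drawn. Let
$uv$ be an edge and let $s$ be a node with $u,v\in B_s$. Both tops lie on the
path from $s$ to the root. If $\operatorname{top}(u)$ is the lower one, it lies
between $s$ and $\operatorname{top}(v)$, so all bags on the path from
$\operatorname{top}(u)$ to $\operatorname{top}(v)$ contain $v$. Consequently, if
$\operatorname{top}(u)\in T_t$ and $\operatorname{top}(v)\notin T_t$, then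
$v\in A_t$; such an edge is a \emph{wire of $v$ at $t$}. Let $w_v(t)$ be the
number of wires of $v$ at $t$. Thus $w_v(t)$ counts the edges $vu$ with
$\operatorname{top}(u)\in T_t$ if $v\in A_t$, and $w_v(t)=0$ if $v\notin A_t$.
With $c$ ranging over the children of $t$,
\begin{align}
w_v(t)&=|\{vu\in E(G):\operatorname{top}(u)=t\}|+\sum_cw_v(c)
&&\text{for }v\in A_t,\label{eq:flow}\\
\deg(v)&\ge\sum_cw_v(c)&&\text{for $v$ new at }t.\label{eq:newflow}
\end{align}

Fix a total order $\prec$ on $V(G)$ such that $v\prec u$ whenever
$\operatorname{top}(v)$ has smaller depth than $\operatorname{top}(u)$. At every
node, old vertices precede new vertices.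

A \emph{$t$-drawing} is a drawing, in a closed disc $\mathbb D_t$ with a cut
point on its boundary, of all vertices with top in $T_t$, all edges between
them, and, for each wire at $t$, a curve from its end in the disc to a marked
point of $\partial\mathbb D_t$, such that for each $v\in A_t$ the $w_v(t)$
marked points of the wires of $v$ are consecutive, and these \emph{blocks}
appear in the order $\prec$ along the boundary cut open at the cut point. All
wires of a block will end at $v$, so their order within the block is irrelevant.
At the root there are no wires, and a $t$-drawing is a drawing of $G$.

To build a $t$-drawing from the drawings of the children, one could sort all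
wires into blocks in a strip, at a cost of order $\sum_{v\in A_t}w_v(t)^2$. This
is too expensive, because a wire pays again at every node that it passes.

\begin{example}\label{ex:star}
Let $G$ be the star with center $v$ and leaves $u_1,\dots,u_n$, and let $T$ be
the path with bags $\{v\},\{v,u_1\},\dots,\{v,u_n\}$, rooted at $\{v\}$. At the
node with bag $\{v,u_i\}$ there are $n-i+1$ wires of $v$. The squares sum to
order $n^3$, whereas $\sum\deg^2=n^2+n$.
\end{example}

The wires that come from one child are already sorted and can be passed on in
parallel. So at each node $t$ we choose a \emph{heavy child} $h=h(t)$, or none,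
and for $v\in A_t$ we put
\[
\ell_v(t)=w_v(t)-w_v(h),
\]
with $w_v(h)=0$ and $A_h=\emptyset$ if there is no heavy child. The wires of $v$
at $t$ that come from $h$ are \emph{heavy}; the other $\ell_v(t)$ are
\emph{light}. In Example~\ref{ex:star} one wire per node is light. With two old
vertices, the light wires must join the blocks, and the light wires of one
vertex will in general cross the heavy wires of the other. The next example
shows which of the two kinds of crossings must be avoided.

\begin{example}\label{ex:order}
Let $G$ consist of a path $u_0u_1\cdots u_n$, a vertex $v$ adjacent to $u_0$,
and vertices $z_1,\dots,z_d$ adjacent to $v$ and $u_n$; then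
$\sum\deg^2=O(d^2+n)$. Let $T$ be the path with bags $\{v\}$, $\{v,u_0\}$,
$\{v,u_{i-1},u_i\}$ for $1\le i\le n$, and $\{v,u_n,z_1,\dots,z_d\}$, rooted at
$\{v\}$, and let the unique child be heavy. At the node $t$ with bag
$\{v,u_{i-1},u_i\}$ we have $A_t=\{v,u_{i-1}\}$ and $v\prec u_{i-1}$; the vertex
$v$ has $d$ wires, all heavy, and $u_{i-1}$ has one wire, which is light. If the
light wire of $u_{i-1}$ crossed the heavy wires of $v$, the total cost would be
$nd$, which for $n=d^2$ is $d^3$. The product in the other direction,
$\ell_v(t)\,w_{u_{i-1}}(t)$, is $0$.
\end{example}

An older vertex can meet arbitrarily many younger vertices in turn, so its heavy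
wires must not be crossed by the light wires of younger vertices. This is the
purpose of the order of the blocks: in Lemma~\ref{lem:local} only the products
$\ell_v(t)\,w_{v'}(t)$ with $v\prec v'$ occur.

\section{One step of the recursion}\label{sec:local}

\begin{lemma}\label{lem:local}
Let $t$ be a node, let $h$ be a child of $t$ or none, and let a $c$-drawing be
given for every child $c$ of $t$. Then there is a $t$-drawing whose number of
crossings exceeds the total number of crossings of the $c$-drawings by at most
\[
C\Bigl(\sum_{\operatorname{top}(u)=t}\deg(u)^2+\sum_{v\in A_t}\ell_v(t)^2\Bigr)
+\sum_{\substack{v,v'\in A_t\\ v\prec v'}}\ell_v(t)\,w_{v'}(t).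
\]
\end{lemma}

Let $Y$ be the apex set of the torso at $t$, and write $A=A_t$,
$X=Y\setminus A$, $F=B_t\setminus(A\cup Y)$ and $\ell_v=\ell_v(t)$. The bag is
the disjoint union of the old vertices $A$, the new apices $X$ and the remaining
new vertices $F$. The old vertices are not drawn at $t$, and their degrees may
not be charged at $t$; we treat them like apices. Everything that concerns
$A$, $X$ and $h$ is drawn in one small region, the \emph{hub}, which plays the
role of the vertex $r$ in Lemma~\ref{lem:apex}. The vertices of $F$ are drawn by
Lemma~\ref{lem:vortex}.

\begin{proof}
\emph{Homes and the multigraph $M$.}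
Where should the disc of a child go? The curves that enter the hub cost the
square of their total number. This is affordable if they belong to boundedly
many vertices, which holds for the wires of the single child $h$, but not for
the wires from all of $F$ into all children. So a child $c\ne h$ with
$A_c\cap F\ne\emptyset$ is placed next to a vertex of $F$: let
$\operatorname{home}(c)$ be a vertex $x\in A_c\cap F$ with $w_x(c)$ maximum. The
other children $c\ne h$ satisfy $A_c\subseteq A\cup X$ and are \emph{homeless};
they go into the hub.

Let $M$ be the multigraph on $F$ that consists of the edges of $G[F]$ and, for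
every child $c$ with home $x$ and every $u\in(A_c\cap F)\setminus\{x\}$, of
$w_u(c)$ parallel edges $ux$, which represent the wires of $u$ at $c$. Since
$A_c$ is a clique of the torso, the underlying simple graph of $M$ is a subgraph
of the torso minus $Y$. Consider the edges of $M$ at $x$. Those in $G[F]$ and
those that represent wires of $x$ correspond to distinct edges of $G$ at $x$. A
child $c$ with home $x$ contributes at most $(\kappa-1)w_x(c)$ further edges, by
the choice of the home. By \eqref{eq:newflow}, the degree of $x$ in $M$
satisfies
\[
d_x\le\deg(x)+(\kappa-1)\deg(x)=\kappa\deg(x).
\]

\medskip\noindent\emph{Hub wires.}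
For $x\in F$, the following edges of $G$ must travel between the neighborhood of
$x$ and the hub: the edges from $x$ to $A\cup X$; the wires at $c$ of vertices
in $A\cup X$, for children $c$ with home $x$; and the wires of $x$ at $h$. Let
$n_x$ be their number, let $n=\sum_{x\in F}n_x$, and put
\[
\Lambda=\sum_{v\in A}\ell_v+\sum_{v\in X}\deg(v)+\sum_{x\in A_h\cap F}w_x(h).
\]
The $n$ edges are distinct, and each is a light wire of some $v\in A$, an edge
at some $v\in X$, or a wire at $h$ of some $x\in A_h\cap F$. So $n\le\Lambda$.
The sum $\Lambda$ has at most $3\kappa$ terms, because $|X|\le k\le\kappa$. The
sets $X$ and $F$ are disjoint sets of new vertices, so the Cauchy--Schwarz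
inequality gives
\begin{equation}\label{eq:Lambda}
n^2\le\Lambda^2\le3\kappa\Bigl(\sum_{v\in A}\ell_v^2+
\sum_{\operatorname{top}(u)=t}\deg(u)^2\Bigr).
\end{equation}
Our first aim is a drawing of $M$ together with a point $r$ and $n_x$ curves
from $r$ to each $x\in F$, the \emph{hub wires}, with at most
$C(\sum_F\deg(x)^2+n^2)$ crossings.

\medskip\noindent\emph{Step 1: reduction to maximum degree $4$.}
Draw $M$ by Lemma~\ref{lem:vortex} and (D1) with
$\xi\le C\sum_Fd_x^2\le C\sum_F\deg(x)^2$ crossings and no self-crossings, and
replace each crossing by a dummy vertex. Let $s_x=d_x+n_x$. A vertex that has to
receive $s_x$ curves may be replaced by $s_x^2$ vertices within our budget.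
Replace each $x$ with $s_x\ge1$ by an $s_x\times s_x$ grid $R_x$ in a small disc
around $x$. Attach the $d_x$ edge ends at $x$, in clockwise order, to the first
$d_x$ vertices of the top row from left to right, so that the drawing stays
plane; the other $n_x$ vertices of the top row are terminals. Vertices with
$s_x=0$ are set aside. The result is a plane multigraph $Q$, without loops since
edges of $M$ are simple curves with distinct ends, with maximum degree at most
$4$, with $n$ terminals and with
\[
N=\sum_Fs_x^2+\xi\le\sum_F(2d_x^2+2n_x^2)+\xi
\le C\Bigl(\sum_F\deg(x)^2+n^2\Bigr)
\]
vertices. Lemma~\ref{lem:apex} and (D1) give a drawing $\mathcal D$ of $Q^+$ on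
the sphere with at most $32N+12n^2$ crossings and no self-crossings.

\medskip\noindent\emph{Step 2: contracting the grids.}
We must lead the $s_x$ curves that arrive at the top row of $R_x$ to one point.
If they are collected along a fixed row, each crossing on that row is multiplied
by up to $s_x$. A grid offers $s_x$ rows, and a random choice cancels this
factor.

For each $x$ choose a row $\rho_x\in\{1,\dots,s_x\}$ uniformly and
independently. The \emph{center} of $R_x$ is the vertex in row $\rho_x$ and
column $1$. For each column $j$, let $\pi_j$ be the path that goes from the top
vertex of column $j$ down to row $\rho_x$ and then along this row to the center.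
Each edge $xy$ of $M$ defines a walk in $Q$ from the center of $R_x$ to the
center of $R_y$: along the path $\pi_j$ of the column where it is attached,
along the edges of $Q$ into which the dummy vertices divide it, and along a path
$\pi_{j'}$ in $R_y$. Each terminal defines a walk from $r$ along the edge to the
terminal and then along its path $\pi_j$; these are the hub wires. Around each
vertex of $\mathcal D$ fix a small disc that contains no crossing and meets only
edges at this vertex. Draw the walks as curves close to $\mathcal D$: outside
the small discs they run in parallel along the edges; in the disc of a dummy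
vertex the two curves cross at most once; in the disc of $r$ the hub wires
follow their edges; in the disc of a grid vertex the curves are continued in any
way. The \emph{$x$-part} of a curve is its portion from the point where it
enters the disc of its top vertex in $R_x$ to the center of $R_x$. A curve has at
most one $x$-part for each $x$, because $M$ has no loops, and every portion of a
curve along an edge of $R_x$ or in the disc of a vertex of $R_x$ belongs to an
$x$-part. A crossing is \emph{internal} if both of its branches belong to
$x$-parts for the same $x$.

The \emph{load} of an edge of $Q^+$ is the number of curves along it. An edge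
outside the grids has load $1$. An edge in column $j$ of $R_x$ is used only by
$\pi_j$ and has load at most $1$. An edge in row $i$ of $R_x$ has load at most
$s_x$ if $\rho_x=i$ and load $0$ otherwise. So every edge has expected load at
most $1$. A crossing of $\mathcal D$ between edges $e$ and $f$ gives rise to as
many crossings as the product of the loads. If $e$ and $f$ are not in the same
grid, the loads are independent, and the expected product is at most $1$. If
they are in the same grid, the resulting crossings are internal, and so are the
crossings in discs of grid vertices. The remaining crossings lie in discs of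
dummy vertices and number at most $\xi$. Hence for some choice of the rows there
are at most $32N+12n^2+\xi$ crossings that are not internal.

Independence fails for the internal crossings, but they can be removed, because
all $x$-parts end at the same point. If an $x$-part crosses itself, apply (D1).
If two $x$-parts cross, apply (D2) with the center of $R_x$ as common end. The
exchanged portions belong to $x$-parts before and after, so no surviving
crossing changes between internal and not internal; the number of internal
crossings decreases; and each curve still has the same two ends. After finitely
many steps no internal crossing is left.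

Choose small disjoint discs without crossings: $O_x$ around the center of
$R_x$, entered by exactly the $d_x$ curves of edges of $M$ at $x$ and $n_x$ hub
wires; $O_r$ around $r$, entered by exactly the $n$ hub wires; and, for each $x$
with $s_x=0$, a disc $O_x$ that meets no curve. Assign to the $n_x$ hub wires at
$x$ the $n_x$ edges of $G$ listed above by an arbitrary bijection. Outside the
discs there are at most $32N+12n^2+\xi\le C(\sum_F\deg(x)^2+n^2)$ crossings. We
erase the interiors of the discs and draw them anew.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0) rectangle (11.5,4);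
\draw[gray,dashed] (0,2)--(11.5,2);
\draw[fill=gray!15] (0.5,1) rectangle (4.5,2);
\node at (2.5,1.3) {$\mathbb D_h$};
\node at (1,1.78) {\small $v$};
\node at (2.4,1.78) {\small $v'$};
\node at (4,1.78) {\small $x$};
\draw[fill=gray!15] (6.3,1) rectangle (7.6,2);
\node at (6.95,1.3) {$\mathbb D_c$};
\fill (5.4,2) circle (2pt);
\node at (5.4,1.65) {\small $u\in X$};
\foreach \a in {8.6,9.4,10.2} \draw (\a,0)--(\a,2);
\node at (10.85,0.9) {\small hub};
\node at (10.85,0.55) {\small wires};
\foreach \a/\b in {0.8/1,1.2/1.4,2/5,2.4/5.4,2.8/5.8}
  \draw[very thick] (\a,2)--(\b,4);
\foreach \a/\b in {5.4/2.6,8.6/3,6.7/7.2} \draw (\a,2)--(\b,4);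
\draw (4,2) arc[start angle=180,end angle=0,x radius=2.7,y radius=0.3];
\draw (5.4,2) arc[start angle=180,end angle=0,x radius=2.4,y radius=0.267];
\draw (5.4,2) arc[start angle=180,end angle=0,x radius=0.9,y radius=0.1];
\draw[thick] (0.9,4.15)--(3.1,4.15);
\node at (2,4.4) {\small block of $v$};
\draw[thick] (4.9,4.15)--(7.3,4.15);
\node at (6.1,4.4) {\small block of $v'$};
\node at (10.5,4.3) {$\partial\mathbb D_t$};
\node at (4,-0.3) {$\partial O_r$};
\end{tikzpicture}
\caption{The hub for two old vertices $v\prec v'$. Docked at the middle line
are the disc of the heavy child $h$ (blocks of $v$, $v'$ and of a new vertex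
$x$), a new apex $u$ and the disc of a homeless child $c$. Heavy wires (thick)
take the leftmost points of each block on the top side. They are crossed only by
light wires (thin segments) of an earlier vertex: the light wires of $v$ cross
the heavy wires of $v'$, but not conversely.}\label{fig:hub}
\end{figure}

\medskip\noindent\emph{Step 3: the hub.}
Remove a small open disc from the interior of $O_r$, and let $\mathbb D_t$ be
what remains of the sphere. Cut the annulus that remains of $O_r$ along an arc
between its boundary circles that avoids the hub wires; the end of this arc on
$\partial\mathbb D_t$ is the cut point. Identify the result with the square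
$[0,1]^2$ so that the top side is $\partial\mathbb D_t$, the bottom side is
$\partial O_r$, and the hub wires enter through $(\frac23,1)\times\{0\}$; see
Figure~\ref{fig:hub}. Prolong the hub wires vertically to the middle line, at
height $\frac12$. To their left, place from left to right: the disc
$\mathbb D_h$, docked at the middle line with its blocks in the order $\prec$
from left to right; the vertices of $X$, on the line; and the discs of the
homeless children, docked at the line. Since old vertices precede new vertices,
the blocks of old vertices on $\mathbb D_h$ lie to the left of all other points
used on the middle line. On the top side mark $w_v(t)$ points for each $v\in A$,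
in blocks ordered by $\prec$ from left to right. The remaining curves of the hub
are segments and arches in the strip between the middle line and the top side.

For $v\in A$, join the leftmost $w_v(h)$ points of its block, in order, to the
block of $v$ on $\mathbb D_h$; these are the \emph{heavy segments}. By
\eqref{eq:flow}, the other $\ell_v$ points correspond to the edges from $v$ to
$X$ and to $F$ and to the wires of $v$ at children $c\ne h$. Join them by
\emph{light segments} to the vertex of $X$, to the point on the disc of a
homeless child, or to the end of the hub wire that belongs to the edge. For
$v\in X$, draw arches from $v$ to its neighbors in $X$, to its blocks on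
$\mathbb D_h$ and on the discs of homeless children, and to the ends of the hub
wires assigned to edges at $v$. For $x\in A_h\cap F$, draw arches from its block
on $\mathbb D_h$ to the ends of the hub wires assigned to its wires at $h$. The
number of light segments and arches is at most $\Lambda$, so they have at most
$\Lambda^2$ crossings among themselves by (D4).

The heavy segments have their ends in the same order on both lines and do not
cross each other. They do not cross arches if $\eta$ is small: all arches lie
above a part of the middle line that is at a distance $\gamma>0$ to the right of
the lower ends of the heavy segments, the arches have height less than $\eta$,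
and within this height a segment moves horizontally by at most $2\eta<\gamma$. A
light segment of $v$ has its lower end to the right of the lower end of every
heavy segment, so it crosses a heavy segment of $v'$ only if its upper end is to
the left. This is impossible for $v'\prec v$ by the order of the blocks, and for
$v'=v$ because the heavy segments use the leftmost points of the block. The hub
thus contains at most $\Lambda^2+\sum_{v\prec v'}\ell_v\,w_{v'}(h)$ new
crossings.

\medskip\noindent\emph{Step 4: the discs $O_x$.}
Identify $O_x$ with a square such that all curves enter through the top side. On
the middle line place $x$ and dock the discs $\mathbb D_c$ of the children with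
home $x$. Join each entering curve by a segment to its target. The target is $x$
for edges of $G[F]$, for edges from $x$ to $A\cup X$, and for wires of $x$ at
$h$ or at children with another home. The target is a point of the block of $u$
on $\mathbb D_c$ for a wire of a vertex $u\ne x$ at a child $c$ with home $x$;
such a wire arrives as an edge of $M$ if $u\in F$ and as a hub wire if
$u\in A\cup X$. Finally draw $w_x(c)$ arches from $x$ to the block of $x$ on
each docked disc. By \eqref{eq:newflow} there are at most $s_x+\deg(x)$ curves,
with at most $(s_x+\deg(x))^2\le2(\kappa+1)^2\deg(x)^2+2n_x^2$ crossings. The
sum over $x\in F$ is at most $C(\sum_F\deg(x)^2+n^2)$.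

\medskip\noindent\emph{All edges are drawn.}
Besides the edges inside the $c$-drawings, a $t$-drawing must contain the edges
from new vertices to $B_t$ and the continuations of the wires at the children.
Edges within $F$ are edges of $M$, edges from $F$ to $A\cup X$ use hub wires,
and edges from $X$ to $A\cup X$ are drawn in the hub. Let $c$ be a child and
$v\in A_c$. If $c=h$, the wires of $v$ are continued in the hub, and by hub
wires if $v\in F$. If $c$ is homeless, then $v\in A\cup X$ and the wires are
continued in the hub. If $c$ has home $x$, they are continued by hub wires for
$v\in A\cup X$, by edges of $M$ for $v\in F\setminus\{x\}$, and by arches in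
$O_x$ for $v=x$. Adding the costs of Steps 2--4 and using \eqref{eq:Lambda} and
$w_{v'}(h)\le w_{v'}(t)$ proves the lemma.
\end{proof}

\section{The heavy child and the potential}\label{sec:potential}

It remains to choose the heavy children so that the terms
\[
\operatorname{cost}(t)=\sum_{v\in A_t}\ell_v(t)^2+
\sum_{\substack{v,v'\in A_t\\ v\prec v'}}\ell_v(t)\,w_{v'}(t)
\]
sum to $O(\sum_v\deg(v)^2)$. We bound $\operatorname{cost}(t)$ by the drop of a
potential from $t$ to its children.

If $A_t=\{v\}$, take a child $h$ with the most wires of $v$. Write $a=w_v(t)$
and $a_c=w_v(c)$. Then $\sum_ca_c^2\le a_ha$, so
$\ell_v^2\le(a-a_h)a\le a^2-\sum_ca_c^2$. The potential $w_v(t)^2$ works: its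
drops over all nodes below $\operatorname{top}(v)$ telescope to at most
$\deg(v)^2$.

With two old vertices $v\prec v'$ there is a conflict. Suppose that all $a$
wires of $v$ come from a child $c$ and all $b$ wires of $v'$ come from another
child $c'$. The squares do not drop at all. Choosing $h=c$ costs $b^2$, and
choosing $h=c'$ costs $a^2+ab$. For $a>b$ the first choice costs $b^2$, and for
$a\le b$ the second costs at most $2ab$. So the better choice costs at most
$2\varphi(a,b)$, where for reals $a,b\ge0$
\[
\varphi(a,b)=\min(ab,b^2)=b\min(a,b).
\]
As a potential for the pair, $\varphi$ has what is needed. It vanishes if $a=0$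
or $b=0$, so in this situation it drops by $\varphi(a,b)$. It is at most $b^2$,
so it can be charged to the younger vertex $v'$, which has fewer than $\kappa$
partners in an adhesion set that precede it; the product $ab$ could not be
charged in this way, as in Example~\ref{ex:order} it equals $d$ for each of $n$
different pairs. And it is superadditive: if $a_i,b_i\ge0$, $\sum_ia_i\le a$ and
$\sum_ib_i\le b$, then $\min(a_i,b_i)\le\min(a,b)$ for each $i$, so
$\sum_i\varphi(a_i,b_i)\le\min(a,b)\sum_ib_i\le\varphi(a,b)$.

Define, with $v,v'$ ranging over $A_t$ and $c$ over the children of $t$,
\begin{align*}
\Phi(t)&=\sum_vw_v(t)^2+\sum_{v\prec v'}\varphi\bigl(w_v(t),w_{v'}(t)\bigr),\\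
\delta_t&=\sum_v\Bigl[w_v(t)^2-\sum_cw_v(c)^2\Bigr]
+\sum_{v\prec v'}\Bigl[\varphi\bigl(w_v(t),w_{v'}(t)\bigr)
-\sum_c\varphi\bigl(w_v(c),w_{v'}(c)\bigr)\Bigr].
\end{align*}
By \eqref{eq:flow} and superadditivity every bracket is nonnegative, so
$\delta_t$ is at least as large as each single bracket.

\begin{lemma}\label{lem:heavy}
For each node $t$ the heavy child $h(t)$ can be chosen so that
$\operatorname{cost}(t)\le4\kappa^2\delta_t$.
\end{lemma}

\begin{proof}
Only vertices $v\in A_t$ with $a_v:=w_v(t)>0$ contribute to
$\operatorname{cost}(t)$, and we consider only these. Let $p\le\kappa$ be their
number. If $p=0$, the cost is $0$ for every choice. Let $p\ge1$. The cost has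
$p+\binom p2\le\kappa^2$ terms, so it suffices to bound each term by $4\delta$,
where $\delta=\delta_t$. Write $a_{v,c}=w_v(c)$, let $\mu_v=\max_ca_{v,c}$, with
$\mu_v=0$ if there is no child, and let $\sigma_v=a_v-\mu_v$. From
$\sum_ca_{v,c}\le a_v$ we get
\begin{equation}\label{eq:single}
\delta\ge a_v^2-\sum_ca_{v,c}^2\ge a_v^2-\mu_va_v=\sigma_va_v .
\end{equation}
If $v\prec v'$ and $a_v\le a_{v'}$, then $\varphi(a_v,a_{v'})=a_va_{v'}$, and
$\varphi(a,b)\le ab$ gives
\begin{equation}\label{eq:pair}
\delta\ge a_va_{v'}-\sum_ca_{v,c}a_{v',c}\ge a_va_{v'}-\mu_va_{v'}
=\sigma_va_{v'} .
\end{equation}

Let $v^*$ maximize $a_v$, and put $a^*=a_{v^*}$ and $\sigma^*=\sigma_{v^*}$. If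
$\sigma^*\ge a^*/4$, choose no heavy child; every term is at most
$(a^*)^2\le4\delta$ by \eqref{eq:single}. Otherwise let $h$ be the child with
$a_{v^*,h}=\mu_{v^*}>\frac34a^*$. Call $v$ \emph{concentrated on $c$} if
$a_{v,c}>\frac34a_v$; this holds for at most one child $c$. There are three
kinds of vertices. If $v$ is concentrated on no child, then
$\ell_v\le a_v\le4\sigma_v$. If $v$ is concentrated on $h$, then
$\ell_v=\sigma_v$. In both cases $\ell_v\le4\sigma_v$, and we call $v$
\emph{regular}. The third kind is the conflict described above.

\medskip\noindent\emph{Claim 1. If $v$ is concentrated on a child $c\ne h$, then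
$a_v^2\le4\delta$.}
Here $v\ne v^*$, and we use the bracket of the pair $v,v^*$. Let $v\prec v^*$.
We have $a_{v,h}<a_v/4$ and $\sum_{i\ne h}a_{v^*,i}<a^*/4$, so
$\sum_ia_{v,i}a_{v^*,i}\le\frac14a_va^*+\frac14a_va^*$, and the first inequality
of \eqref{eq:pair} gives $\delta\ge\frac12a_va^*\ge\frac12a_v^2$. Let
$v^*\prec v$. Then $\varphi(a^*,a_v)=a_v^2$. Using $\varphi(a,b)\le ab$ for the
child $c$, where $a_{v^*,c}\le a^*-a_{v^*,h}=\sigma^*$, and
$\varphi(a,b)\le b^2$ for the other children, where
$\sum_{i\ne c}a_{v,i}\le a_v/4$, we get
\[
\delta\ge a_v^2-\sigma^*a_v-\tfrac1{16}a_v^2 .
\]
If $\sigma^*\le a_v/2$, this is at least $\frac7{16}a_v^2$. If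
$\sigma^*>a_v/2$, then \eqref{eq:single} for $v^*$ gives
$\delta\ge\sigma^*a^*\ge\frac12a_v^2$.

\medskip\noindent\emph{Claim 2. $\ell_va_v\le4\delta$ for all $v$.}
For regular $v$ we have $\ell_va_v\le4\sigma_va_v\le4\delta$ by
\eqref{eq:single}. Otherwise $\ell_va_v\le a_v^2\le4\delta$ by Claim~1.

\medskip
Claim 2 bounds the terms $\ell_v^2\le\ell_va_v$ and the terms $\ell_va_{v'}$
with $a_{v'}\le a_v$. Let $v\prec v'$ and $a_{v'}>a_v$, so that \eqref{eq:pair}
applies. If $v$ is regular, $\ell_va_{v'}\le4\sigma_va_{v'}\le4\delta$. Let $v$
be concentrated on $c\ne h$. If $v'$ is also concentrated on $c$, Claim~1 for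
$v'$ gives $\ell_va_{v'}\le a_{v'}^2\le4\delta$. Otherwise write
$a_{v,c}=(1-\varepsilon)a_v$ with $0\le\varepsilon<\frac14$ and
$a_{v',c}=\beta a_{v'}$ with $0\le\beta\le\frac34$. Then
\[
\sum_ia_{v,i}a_{v',i}\le a_{v,c}a_{v',c}
+\sum_{i\ne c}a_{v,i}\sum_{i\ne c}a_{v',i}
\le\bigl((1-\varepsilon)\beta+\varepsilon(1-\beta)\bigr)a_va_{v'} .
\]
The factor is a convex combination of $\beta$ and $1-\beta$, so it is at most
$\frac34$ if $\beta\ge\frac14$; if $\beta<\frac14$, it is at most
$\beta+\varepsilon<\frac12$. By \eqref{eq:pair},
$\delta\ge\frac14a_va_{v'}\ge\frac14\ell_va_{v'}$.
\end{proof}

\begin{lemma}\label{lem:telescope}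
$\sum_{t\in V(T)}\delta_t\le\kappa\sum_{u\in V(G)}\deg(u)^2$.
\end{lemma}

\begin{proof}
Let $c$ be a child of $t$. Since $A_c\subseteq B_t$, each term of $\Phi(c)$
either involves only vertices of $A_t$ or involves a vertex that is new at $t$.
The terms of the first kind are subtracted in $\delta_t$, and the other terms
subtracted for $c$ in $\delta_t$ involve a vertex outside $A_c$ and vanish. So
$\delta_t$ equals $\Phi(t)-\sum_c\Phi(c)$ plus the terms of the second kind. In
a pair $v\prec v'$ with a new vertex, $v'$ is new, because old vertices precede
new ones, and the term is at most $w_{v'}(c)^2$. A new vertex $u\in A_c$ is the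
later vertex in at most $\kappa-1$ pairs and has one square term. Hence
\[
\delta_t\le\Phi(t)-\sum_c\Phi(c)
+\kappa\sum_{\operatorname{top}(u)=t}\ \sum_cw_u(c)^2 ,
\]
and $\sum_cw_u(c)^2\le(\sum_cw_u(c))^2\le\deg(u)^2$ by \eqref{eq:newflow}. In
the sum over all $t$ the potentials telescope to $\Phi(\text{root})=0$, and each
vertex $u$ occurs for one $t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose the heavy children by Lemma~\ref{lem:heavy} and build $t$-drawings from
the leaves to the root by Lemma~\ref{lem:local}. The drawing at the root, after
(D1), is a drawing of $G$ with at most
\[
C\sum_t\sum_{\operatorname{top}(u)=t}\deg(u)^2+C\sum_t\operatorname{cost}(t)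
\le C\sum_u\deg(u)^2+C\sum_t\delta_t\le C\sum_u\deg(u)^2
\]
crossings, by Lemmas~\ref{lem:heavy} and~\ref{lem:telescope}.
\end{proof}

\section{Edge weights and optimality}\label{sec:complements}

Theorem~\ref{thm:main} implies its own weighted version, in which a crossing
costs the product of the weights of the two edges. For unit weights it is
Theorem~\ref{thm:main} again.

\begin{theorem}\label{thm:weighted}
For every graph $H$ there is $c'$ such that every $H$-minor-free graph $G$ with
edge weights $\omega:E(G)\to[0,\infty)$ has a drawing with
\[
\sum_{\text{crossings between }e,f}\omega(e)\,\omega(f)\ \le\
c'\sum_v\Bigl(\sum_{e\ni v}\omega(e)\Bigr)^2 .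
\]
\end{theorem}

\begin{proof}
Edges of weight $0$ contribute nothing to either side and can be added to the
drawing at the end, so let $\omega>0$. Replacing $\omega$ by rational weights
between $\omega$ and $2\omega$ does not decrease the left side and multiplies
the right side by at most $4$. Both sides are homogeneous of degree $2$, so we
may assume that the weights are positive integers. Let
$\tau=\max(4,|V(H)|)$. Since $H$ is a subgraph of $K_\tau$, the graph $G$ is
$K_\tau$-minor-free. Let $G'$ arise from $G$ by replacing each edge $e$ by
$\omega(e)$ paths of length $2$, the \emph{copies} of $e$, whose middle vertices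
are new.

We show that $G'$ is $K_\tau$-minor-free. Suppose that $G'$ has branch sets for
$K_\tau$. A middle vertex has degree $2<\tau-1$, so it does not form a branch
set alone, and middle vertices are pairwise nonadjacent; hence every branch set
meets $V(G)$. Its intersection with $V(G)$ is connected in $G$, because a path
of $G'$ between vertices of $G$ shortens to a path of $G$ when the middle
vertices are suppressed. An edge of $G'$ between two branch sets joins a middle
vertex $d$ in one of them, say $\beta$, to a vertex $v$ of $G$ in the other.
Since $\beta$ is connected and $\beta\ne\{d\}$, the other neighbor $u$ of $d$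
lies in $\beta$, and $uv\in E(G)$. So the intersections with $V(G)$ are branch
sets for $K_\tau$ in $G$, a contradiction.

Let $W(v)=\sum_{e\ni v}\omega(e)$. These are integers with
$\sum_vW(v)=2\sum_e\omega(e)$, so the squared degrees of $G'$ sum to
$\sum_vW(v)^2+4\sum_e\omega(e)\le3\sum_vW(v)^2$. By Theorem~\ref{thm:main},
$G'$ has a drawing with at most $3c(K_\tau)\sum_vW(v)^2$ crossings. Choose one
copy of each edge $e$ uniformly and independently, delete the other copies,
suppress the middle vertices and apply (D1). A crossing between copies of
distinct edges $e,f$ survives with probability at most
$1/(\omega(e)\omega(f))$, and then it has weight $\omega(e)\omega(f)$. So the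
expected weighted number of crossings is at most the number of crossings of the
drawing of $G'$, and some choice does at least as well.
\end{proof}

The last result shows that neither the class of graphs nor the exponent in
Theorem~\ref{thm:main} can be improved, and that the constant must grow with
$H$.

\begin{proposition}\label{prop:optimal}
\begin{itemize}
\item[(a)] A minor-closed class $\mathcal G$ admits a constant $c$ with
$\operatorname{cr}(G)\le c\sum_v\deg(v)^2$ for all $G\in\mathcal G$ if and only
if $\mathcal G$ is not the class of all graphs.
\item[(b)] Already for $H=K_5$ the exponent $2$ cannot be lowered: $K_{3,n}$ is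
$K_5$-minor-free, $\operatorname{cr}(K_{3,n})\ge n(n-1)/6$ for $n\ge3$, and
$\sum_v\deg(v)^p=3n^p+3^pn=o(n^2)$ for every $p<2$.
\item[(c)] The best constant in Theorem~\ref{thm:main} satisfies
$c(K_t)=\Omega(t^2)$.
\end{itemize}
\end{proposition}

\begin{proof}
By (D2), every crossing of an optimal drawing involves two edges with four
distinct ends.

(a) If some graph $H$ is not in $\mathcal G$, then all members of $\mathcal G$
are $H$-minor-free and Theorem~\ref{thm:main} applies. Conversely, take an
optimal drawing of $K_n$, $n\ge5$. Each of the $\binom n5$ copies of $K_5$
contains a crossing, since $K_5$ is not planar, and each crossing lies in $n-4$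
copies. So $\operatorname{cr}(K_n)\ge\binom n5/(n-4)=\frac15\binom n4$, while
$\sum_v\deg(v)^2=n(n-1)^2$.

(b) The graph $K_{3,n}$ has a tree-decomposition with bags of size at most $4$,
each consisting of the side of size $3$ and one further vertex. This property
passes to minors, and $K_5$ does not have it, because a clique is contained in
some bag of every tree-decomposition. Let $n\ge3$ and take an optimal drawing.
Each choice of three vertices on the side of size $n$ gives a copy of the
nonplanar graph $K_{3,3}$, which contains a crossing. A crossing involves two
vertices of that side, so it lies in $n-2$ of these $\binom n3$ copies. Hence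
$\operatorname{cr}(K_{3,n})\ge\binom n3/(n-2)=n(n-1)/6$. There are three
vertices of degree $n$ and $n$ vertices of degree $3$, which gives the formula
for $\sum_v\deg(v)^p$.

(c) We use two results. By Bollob\'as \cite{Bollobas}, for large even $n$ there
are cubic graphs on $n$ vertices in which every set $S$ of at most $n/2$
vertices is left by at least $\frac2{11}|S|$ edges. By Pach, Shahrokhi and
Szegedy \cite{PSS},
$\operatorname{cr}(G)\ge\frac1{40}b(G)^2-\frac1{16}\sum_v\deg(v)^2$, where
$b(G)$ is the minimum number of edges in a cut of the $n$-vertex graph $G$ with
both sides of size at least $n/3$. Let $t$ be large and let $n$ be the largest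
even integer with $\frac32n<\binom t2$, so $n\ge\frac23\binom t2-2$. A cubic
graph on $n$ vertices has fewer than $\binom t2$ edges, hence no $K_t$-minor.
For a graph $G$ as in the first result, the smaller side of a cut in the
definition of $b(G)$ has between $n/3$ and $n/2$ vertices, so
$b(G)\ge\frac2{11}\cdot\frac n3=\frac{2n}{33}$. Since $\sum_v\deg(v)^2=9n$,
\[
c(K_t)\ge\frac{\operatorname{cr}(G)}{9n}
\ge\frac{1}{9n}\cdot\frac{4n^2}{40\cdot33^2}-\frac1{16}
=\frac n{98010}-\frac1{16}=\Omega(t^2).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bollobas}
Bollob\'as, European J. Combin. 9 (1988).

\bibitem{Diestel}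
Diestel, \emph{Graph Theory}, chapter on minors.

\bibitem{DKMW}
Vida Dujmovi\'c, Ken-ichi Kawarabayashi, Bojan Mohar, David R. Wood,
\emph{Tight Upper Bounds on the Crossing Number in a Minor-Closed Class},
arXiv:1807.11617 (2018).

\bibitem{PSS}
Pach, Shahrokhi, Szegedy, Algorithmica 16 (1996).

\bibitem{RS}
Robertson, Seymour, \emph{Graph Minors XVI}, J. Combin. Theory Ser. B 89 (2003).

\end{thebibliography}
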